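# Chains of seeds at minimal Wirtinger width

Everything is in the smooth (equivalently PL) category and all isotopies are ambient. Throughout, $K\subset S^3$ is a knot, and we consider only diagrams $D$ of $K$ with at least one crossing; every knot has such diagrams.

## 1. Coloring sequences, Wirtinger width, and chains

**Definition 1 (gaps and strands).** Regard $K$ as a circle. At each crossing $c$ of $D$ the under-passing point of $K$ is a point $g_c\in K$, the *gap* at $c$. Removing all gaps cuts $K$ into arcs, the *strands*; a diagram with $n$ crossings has $n$ gaps and $n$ strands. The *overstrand* at $c$ is the strand passing over $c$; the *understrands* at $c$ are the one or two strands that have $g_c$ as an endpoint. Strands are treated as sets, so the overstrand may coincide with an understrand, and the two understrands may coincide.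

Two examples will accompany us. The one-crossing diagram of the unknot (a figure eight) has one gap and one strand; this strand is the overstrand and both understrands of the only crossing. The standard trefoil diagram has three strands $A,B,C$, and at each crossing one of them passes over while the other two are the understrands.

**Definition 2 (coloring sequence).** A *state* is a set of colored strands together with a set of closed gaps; its *colored part* is the union of these, a subset of the circle $K$. A *coloring sequence* $\sigma$ on $D$ starts with nothing colored and nothing closed, and is a finite sequence of steps of two types.

1. *Seed addition:* color one uncolored strand.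
2. *Coloring move:* at a crossing $c$ whose overstrand is colored and exactly one of whose understrands is colored, color the other understrand and close the gap $g_c$.

After each step, every crossing whose gap is still open and whose overstrand and understrands are all colored has its gap closed. Each such crossing is called *special*, and the special crossings created in one step are counted one at a time. The sequence ends when every strand is colored and every gap is closed.

On the one-crossing diagram: seed the strand; the crossing becomes special at once; done. On the trefoil: seed $A$ (nothing else happens), then seed $B$. The crossing under $A$ has understrands $B$ and $C$, exactly one of them colored, so a coloring move there colors $C$. Now all strands are colored, and the crossings under $B$ and under $C$ become special, one after the other.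

**Definition 3 (Wirtinger width).** After each seed addition and after each special crossing, record $2(s-p)$, where $s$ is the number of seeds added so far and $p$ the number of special crossings so far. The *Wirtinger width of $(D,\sigma)$* is the sum of all recorded numbers, except that the last recorded number, which is $0$, is left out. The *Wirtinger width of $K$* is the minimum over all such diagrams $D$ of $K$ and all coloring sequences $\sigma$ on $D$. A pair $(D,\sigma)$ *realizes* Wirtinger width if its width equals that of $K$.

The recorded number is twice the number of arc components of the colored part: a seed creates an arc, a coloring move extends one, and a special crossing joins two of them or, at the very end, closes the last arc up to the circle. In particular it is positive until the end. The one-crossing diagram records $2,0$, so its width is $2$; the first recorded number is always $2$, so the Wirtinger width of the unknot is $2$. The trefoil sequence above records $2,4,2,0$, so its width is $8$.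

**Definition 4 (chains).** A *chain of seeds* in $\sigma$ is a maximal block of consecutive seed additions with no special crossing in between; coloring moves that create no special crossing may occur in between. The *number of chains of $(D,\sigma)$* is the number of chains of seeds in $\sigma$.

In both examples there is one chain. A sequence with seed, seed, special, seed, special, special has two.

**Definition 5 (words).** A *word* is a sequence in the letters $U,D$. Its *height* after a letter is $\#U-\#D$ up to that letter, and $|w|$ is the sum of the heights after all letters. A *peak* is a maximal block of $U$'s. A *local minimum* is a height after a $D$ that is followed by a $U$.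

A coloring sequence gives a word: $U$ for a seed, $D$ for a special crossing. Its width is $2|w|$ and its number of chains is the number of peaks. The trefoil sequence has word $UUDD$, with heights $1,2,1,0$, so $|w|=4$ and there is one peak. The word $UUDUDD$ has heights $1,2,1,2,1,0$, so $|w|=7$, with two peaks and one local minimum, of height $1$.

With these definitions in place, here is the question, posed as an open question by Ricky Lee, Puttipong Pongtanapaisan and Hanh Vo in "Widths of links via diagram colorings", arXiv:2401.17193 (2024): is the maximum number of chains over all diagrams realizing Wirtinger width the same as the minimum number of chains over all diagrams realizing Wirtinger width? Here, for a knot $K$, maximum and minimum are taken over all pairs $(D,\sigma)$ realizing the Wirtinger width of $K$, and we ask whether the two numbers coincide for every $K$. The answer is no.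

## 2. Short words, and two words with $|w|=28$

Consider words that, like coloring words, have all heights positive before the last letter and last height $0$. If such a word has $n$ letters $U$, its heights after odd-numbered letters are odd, hence at least $1$, and those after even-numbered letters are even, hence at least $2$ except the last. So $|w|\ge n+2(n-1)=3n-2$.

For $n=1$ the only word is $UD$, with $|w|=1$. For $n=2$ the only word is $UUDD$, with $|w|=4$, and any word with $n\ge 3$ has $|w|\ge 7$. Section 4 will show that the word $UD$ occurs only for the unknot. So if a nontrivial knot has the coloring word $UUDD$, as the trefoil does, its width is $8$ and all pairs realizing it have exactly one chain; the two numbers in the question agree. For $n=3$ there are two words, $UUUDDD$ with $|w|=9$ and one peak, and $UUDUDD$ with $|w|=7$ and two peaks; they do not compete, since their totals differ.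

This suggests a first approach: show that $|w|$ determines the number of peaks, perhaps together with the number of $U$'s. The approach stops at the following pair of words with six $U$'s each:
$$UUUUDUDDUDDD,\qquad UUUUDDUUDDDD .$$
Their heights are $1,2,3,4,3,4,3,2,3,2,1,0$ and $1,2,3,4,3,2,3,4,3,2,1,0$. Both sums are $28$, but the first word has three peaks and the second has two. So words alone decide nothing. We have to find one knot for which two such words both occur and for which nothing smaller occurs. Notice the shape of the two words: between consecutive visits to height $2$ they oscillate as $3,4,3,4,\dots,3,2$. The numbers of $U$'s in these excursions, leaving aside the first two letters, are $(3,1)$ in the first word and $(2,2)$ in the second. We shall build a knot whose topology forces the *total* of such a list and its *length*, but leaves two possibilities for its *distribution*.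

## 3. The knot of a triangulated decagon

**Definition 6 (the link $L(\Gamma,t)$).** Let $\Gamma\subset S^2\subset S^3$ be a plane graph with an integer $t_e\geq 0$ for each edge $e$. Take disjoint discs $\delta_v\subset S^2$ around the vertices. For each edge $e=uv$ stretch $\delta_u,\delta_v$ along $e$ until their boundaries run parallel along a short segment perpendicular to $e$. Replace this parallel pair by a *column*: a $2$-braid, with axis perpendicular to $e$ in $S^2$, having $t_e$ half twists. All columns have the same fixed handedness, as helices in $3$-space. The result is $L(\Gamma,t)$.

For a single edge $uv$, the left ends of the column are joined around $\delta_u$ and the right ends around $\delta_v$, so $L$ is the closure of a $2$-braid with $t$ half twists: two unlinked circles for $t=0$, a Hopf link for $t=2$, a trefoil for $t=3$.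

A homeomorphism $(S^2,\Gamma)\to(S^2,\Gamma')$ extends to an orientation-preserving homeomorphism of $S^3$ (exchange the two sides of $S^2$ if it reverses the orientation of $S^2$). The extension preserves handedness and is isotopic to the identity. So the type of $L(\Gamma,t)$ depends only on $(S^2,\Gamma,t)$ up to homeomorphism.

**Definition 7 (the graph $G$, the tree $T$, the knot $K$).** Let $G$ be the triangulated decagon with cyclic boundary
$$x,\ a,\ a',\ y,\ b,\ b',\ z,\ r,\ w,\ s$$
and chords $xy,\ ya,\ yz,\ zb,\ xz,\ zw,\ xw$. Its eight triangles are $yaa',\ xya,\ xyz,\ yzb,\ zbb',\ zxw,\ zwr,\ xws$. Let $T$ be the dual tree: vertices are triangles, edges are chords. Put $t_e=3$ on the nine boundary edges other than $sx$, and $t_e=6$ on $sx$ and on the seven chords. For the decagon embedding of $G$, put $K=L(G,t)$.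

The diagram has $9\cdot3+8\cdot6=75$ crossings. It is a knot: if all $t_e$ were even, there would be ten components, one per vertex. The nine edges with $t_e=3$ form a path $s,w,r,z,b',b,y,a',a,x$ through all vertices. Make these columns odd one after another along the path; each time the column involves the component already assembled and one new circle, and adding a half twist between two distinct components merges them. After nine mergers one component is left.

The tree $T$ has center $xyz$ and three arms: $xya - yaa'$; $\ yzb - zbb'$; and $zxw$, which carries the two leaves $zwr$ and $xws$. Each of the four leaves is at distance $2$ from the center, so the longest paths of $T$ have four edges, and they join leaves in different arms.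

**Theorem 1.** $K$ is prime, its Wirtinger width is $100$, and the set of chain numbers of pairs $(D,\sigma)$ realizing it is exactly $\{6,7\}$. Hence the two numbers in the question do not coincide for every knot.

**Theorem 2.** Orient $K$ and let $K^j$ be the connected sum of $j\ge1$ copies of $K$. Its Wirtinger width is $2(49j+1)$, and the set of chain numbers of pairs realizing it is exactly $\{6j,6j+1,\dots,7j\}$.

In particular the difference between maximum and minimum is $j$ for $K^j$, so it is unbounded.

Here is how the tree enters. We translate words into heights of a knot in space. A word without local minima of height $1$ costs at least $7$ for each $U$ beyond the first two, with a rebate of $2$ for each region between consecutive local minima of height $2$. Colorings of the knot by $S_3$ force at least ten $U$'s, that is eight to be paid for, one for each triangle. The level spheres at height $2$ lift to incompressible tori in the double branched cover $M$. We shall see that $M$ is a tree of Seifert pieces with dual tree $T$, and that the tori, being linearly ordered, use only chords along a path of $T$. A path has at most four edges, so at most five regions matter, and $4+7\cdot8-2\cdot5=50$. Equality is reached along *any* longest path, but the side branches hang differently from different longest paths, and this changes the number of peaks.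

## 4. Coloring words are words of Morse positions

**Definition 8 (Morse position).** A *Morse position* of a knot is a representative in $\mathbb R^2\times\mathbb R\subset S^2\times\mathbb R\subset S^3$ (the complement of $S^2\times\mathbb R$ being two poles) on which the last coordinate $z$ is Morse with distinct critical values. Read from top to bottom it gives a word: $U$ for a maximum, $D$ for a minimum. It is *thin* if $|w|$ is minimal for its knot type.

A round circle in a vertical plane has word $UD$ and is thin. The same unknot with an extra bump can have word $UUDD$, which is not thin. A $2$-braid with vertical axis, closed by two caps and two cups, has word $UUDD$. A position with word $UD$ has one maximum and one minimum, so it represents the unknot.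

A representative in $S^2\times\mathbb R$ can be perturbed off $\{\infty\}\times\mathbb R$ without changing its word, so it does not matter whether we use level planes or level spheres. Between critical levels a level sphere meets the knot in $2\cdot(\text{height})$ points. All heights before the last letter are positive, since a knot is connected. Reading from bottom to top reverses the word and exchanges $U$ and $D$; this keeps $|w|$, and it keeps the number of peaks, because blocks of $U$'s and blocks of $D$'s alternate, starting with $U$ and ending with $D$.

**Proposition 3.** For every knot, the minimum of $|w|$ over coloring sequences equals the minimum over Morse positions, and the sets of minimizing words coincide.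

**Step 1: every coloring word is the word of a Morse position.** This step turns the time of a coloring sequence into height. Give all events distinct increasing times, special closings in a step coming at later, distinct sub-times. Let strand $S$ be colored at time $\kappa(S)$ and gap $g_c$ be closed at time $\theta(c)$; if $S$ is colored by a move at $c$, then $\kappa(S)=\theta(c)$. A gap closes only when its understrands are colored, so each end gap of $S$ closes strictly after $\kappa(S)$, with one exception: the gap at which $S$ was colored by a move. (The two ends of such an $S$ are different gaps: at a move the two understrands are distinct.)

Lift the diagram by giving it a height $z$ in the direction of projection, as follows.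

- $z(g_c)=-\theta(c)$.
- On a strand $S$, outside tiny neighborhoods of its ends that contain no over-passing point, $z\in[-\kappa(S)-\epsilon,-\kappa(S)]$.
- A seed strand has one interior maximum, at height $-\kappa(S)$, and descends to both ends.
- A strand colored by a move at $c$ starts at $g_c$ with $z=-\theta(c)=-\kappa(S)$ and descends monotonically to its other end.

At a crossing $c$ the overstrand $O$ was colored strictly before $g_c$ is closed. So for small $\epsilon$ the over-point has height at least $-\kappa(O)-\epsilon>-\theta(c)$, above the under-point. Hence the lift has the given diagram and represents the knot. At a gap closed by a move, one understrand descends to the gap and the other descends from it, so $z$ is monotone there. At a special gap both understrands descend to it, so $z$ has a local minimum. Thus maxima are seeds and minima are special crossings, and from top to bottom they occur in the order of the coloring sequence.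

**Step 2: a Morse position with word $w$ gives a coloring word $w'$ obtained from $w$ by exchanges $UD\to DU$.** This step reads a coloring sequence off a position, at the price of possibly closing special gaps early. Perturb the position slightly, keeping the word, so that the vertical projection is regular with transverse double points, no double point involves a critical point, and all under-points and critical points have distinct heights. At each local minimum insert, in a small ball and without changing $z$ along the knot, a small kink (a Reidemeister I move) whose under-point is the minimum: one of the two branches ascending from the minimum is made to pass over it. Now the diagram has at least one crossing, every local minimum is a gap, and no maximum is a gap. Every strand has no interior minimum, so it is monotone or has exactly one local maximum.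

Process heights downward, with the claim that at each moment the colored strands are exactly those whose top lies at or above the current height.

At a maximum, seed its strand. It is uncolored, because it has only this one maximum and the moves below color only monotone strands.

At a gap $g$ that is not a minimum, $z$ is monotone through $g$. One understrand $S_1$ descends to $g$; the other, $S_2$, starts at $g$ going down and, having no interior minimum, is monotone with top $g$. The overstrand contains a point above $g$. So the overstrand and $S_1$ have tops above $g$ and are already colored. $S_2$ is not, since a monotone strand is colored only at its top gap. Color $S_2$ by a move at $g$.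

At a minimum gap, the overstrand and both understrands have tops above it, so it has been closed as a special crossing by then, possibly earlier. No other gap closes as special, because its lower understrand is colored only by the move that closes the gap.

So this is a coloring sequence. Its $U$'s are the maxima in order, its $D$'s are the minima, and each minimum is preceded by at most as many $U$'s in $w'$ as in $w$. If the $k$-th $D$ of $w$ is preceded by $\ell$ letters $U$, then $k$ minima are preceded by at most $\ell$ letters $U$ in $w'$, so the $k$-th $D$ of $w'$ is too. That is, $w'$ arises from $w$ by exchanges $UD\to DU$. An exchange starting at height $h$ replaces the heights $h+1,h$ by $h-1,h$, so it lowers $|\cdot|$ by $2$. Hence $|w'|\le|w|$, with equality if and only if $w'=w$.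

**Step 3: comparison.** Steps 1 and 2 give equality of the two minima. A minimizing coloring word is a Morse word by Step 1, hence a minimizing one. For a minimizing Morse word $w$, Step 2 gives a coloring word $w'$ with $|w'|\le|w|$; by Step 1, $w'$ is a Morse word, so equality holds, $w'=w$, and $w$ is a coloring word. $\square$

From now on we study thin positions and count peaks.

**Stacking.** Given positions of oriented knots $\kappa$ and $J$, put $\kappa$ above $J$, rotate $J$ by $\pi$ about a vertical axis if the orientations require it, and join the lowest minimum of $\kappa$ to the highest maximum of $J$ by two vertical strands. This is a position of $\kappa\#J$. Its word is $w_\kappa$ without its last $D$, followed by $w_J$ without its first $U$. The first loses a height $0$ and the second a height $1$, so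
$$|w|=|w_\kappa|+|w_J|-1. \tag{1}$$
Stacking two trefoils with words $UUDD$ gives $UUDUDD$, and indeed $7=4+4-1$.

## 5. Level spheres meeting a thin knot in two or four points

A level sphere *at* a local minimum of the word is a level sphere between the minimum $D$ and the following maximum $U$. We first look at height $1$, where it meets the knot in two points.

**Lemma 4.** Let a knot $J$ be in thin position, and suppose its word $w$ has $s-1\ge1$ local minima of height $1$. Cut along the level spheres there and cap off (a minimum just below the sphere for the upper part, a maximum just above it for the lower part, both parallel to the same arc in the sphere). The result is positions of knots $J_1,\dots,J_s$ with words $w_1,\dots,w_s$ such that $J=J_1\#\cdots\#J_s$ and $|w|=\sum|w_k|-(s-1)$; each $J_k$ is nontrivial, each position is thin, and no $w_k$ has a local minimum of height $1$. In particular a prime knot in thin position has no local minimum of height $1$.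

*Proof.* Each sphere meets $J$ in two points, so $J=J_1\#\cdots\#J_s$. The word $w$ is the word of the stack of the pieces, so (1) gives the formula for $|w|$. In $w$, height $1$ occurs only after the first letter, before the last letter, and at local minima: heights before the end are positive, so a $U$ reaching height $1$ is the first letter, and a $D$ following height $1$ is the last. Having cut at all local minima of height $1$, in each $w_k$ height $1$ occurs only after the first letter and before the last, so there is no local minimum of height $1$.

Next, each $w_k$ begins with $UU$ and ends with $DD$. The word $w$ has more than two letters, so it cannot begin with $UD$ or end with $UD$ (a height $0$ would occur before the end); this handles the beginning of $w_1$ and the end of $w_s$. For the others, a local minimum is preceded by $D$ and followed by $U$, and the cap adds one more letter of the same kind. Hence $|w_k|\ge1+2+1=4$, from the heights after the first two letters and the height before the last letter.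

If $J_k$ were trivial, stacking the other positions would give a position of $J$ with $|\cdot|=|w|-|w_k|+1<|w|$, a contradiction. If the position of $J_k$ were not thin, replacing it by a thin one and restacking would lower $|w|$. If $J$ is prime, a decomposition into $s\ge2$ nontrivial summands is impossible. $\square$

At height $2$ the level sphere meets the knot in four points, and its double cover branched at four points is a torus. Recall that a torus in a $3$-manifold is *incompressible* if no disc in the manifold meets it exactly in the disc's boundary with that boundary essential in the torus; the torus is then $\pi_1$-injective by the loop theorem. A torus contained in a ball is compressible.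

**Lemma 5.** Let $J$ be in thin position, let $F$ be a level sphere at a local minimum of height $2$, and let $M_J$ be the double cover of $S^3$ branched along $J$. Then the torus $\widetilde F\subset M_J$ over $F$ is incompressible.

*Proof.* Suppose $\widetilde F$ compresses, say in the cover $\widetilde B$ of the ball $B$ above $F$. Let $\tau$ be the covering involution. The strategy is to bring the compressing disc down to $B$ and use it to rearrange $J$ with smaller $|w|$.

**Step 1: find a compressing disc disjoint from its translate.** By the equivariant loop theorem (Meeks–Yau, Comment. Math. Helv. 56 (1981); Kim–Tollefson, Michigan Math. J. 27 (1980)) there is a properly embedded disc $\widetilde E\subset\widetilde B$ with essential boundary in $\widetilde F$ and with $\tau\widetilde E=\widetilde E$ or $\tau\widetilde E\cap\widetilde E=\emptyset$. At a fixed point $\tau$ is locally a rotation by $\pi$ about the fixed curve. So if $\tau\widetilde E=\widetilde E$, then $\tau|_{\widetilde E}$ is a nontrivial involution of the disc: a reflection in an arc or a rotation with one fixed point.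

If it is a reflection, then, as $\tau$ preserves the orientation of $\widetilde B$, it exchanges the sides of $\widetilde E$. In an invariant collar $\widetilde E\times[-1,1]$ the push-off $\widetilde E\times\{\frac12\}$ goes to $\widetilde E\times\{-\frac12\}$, and we may use the push-off as a disc of the disjoint type.

If it is a rotation, then $\partial\widetilde E$ is the connected preimage of a simple closed curve in $F\smallsetminus J$. A curve with connected preimage has an odd number of branch points on each side, so it has exactly one on one side. The disc on that side lifts to a disc in $\widetilde F$ bounded by $\partial\widetilde E$, a contradiction.

**Step 2: project the disc.** So we may assume $\tau\widetilde E\cap\widetilde E=\emptyset$. Then $\widetilde E$ misses the fixed set and projects to an embedded disc $E\subset B\smallsetminus J$. The preimage of $\partial E$ is disconnected, so $\partial E$ has an even number of the four points on each side. A split $0|4$ would make $\partial\widetilde E$ inessential, so the split is $2|2$. The set $J\cap B$ consists of two arcs disjoint from $E$. Hence $E$ cuts $B$ into balls $B',B''$ containing one arc each, $k'$ and $k''$.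

**Step 3: count what the two arcs cost each other.** Let $h',h''$ be half the numbers of points of $k',k''$ on a level sphere above $F$; both are $1$ at $F$. Let $A'$ be the sum of $h'$ after the critical events of $k'$, let $A''$ be the sum of $h''$ after those of $k''$, and let $A_{\rm low}$ be the sum of the heights after events below $F$. The height of $w$ above $F$ is $h'+h''$, so
$$|w|=A'+A''+C+A_{\rm low},\qquad C=\sum_{\text{events of }k'}h''+\sum_{\text{events of }k''}h'. \tag{2}$$
Once an arc has started, every level from there down to $F$ meets it, because it is connected and ends on $F$. So the event that starts the second arc contributes at least $1$ to $C$, and so does every later event above $F$. As $F$ is at a local minimum, the last event above $F$ is a $D$; it is not the starting event of the second arc, which is a $U$, so it comes after it. Hence $C\ge2$.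

**Step 4: pull the arcs apart vertically.** Let $\kappa'$ be $k'$ closed by an arc with one minimum just below $F$, parallel to an arc of $F\cap B'$. Let $J'$ be $J$ with $k'$ replaced by a cap in $B'$ just above $F$, parallel to the same arc. The sphere $\partial B'$ meets $J$ in two points and shows $J=\kappa'\#J'$. In the position of $\kappa'$ the events are those of $k'$ and a final minimum of height $0$, so $|\cdot|=A'$. In that of $J'$ the events of $k''$ come first, then the cap, after which the height is $2$, then everything below $F$; so $|\cdot|=A''+2+A_{\rm low}$. Stacking gives, by (1), a position of $J$ with
$$|\cdot|=A'+A''+A_{\rm low}+1<A'+A''+C+A_{\rm low}=|w|,$$
a contradiction.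

If $\widetilde F$ compresses in the cover of the ball below $F$, turn everything upside down; the event next to $F$ on that side was a $U$ and becomes a $D$, so the argument applies. $\square$

## 6. The price of a word without local minima of height $1$

**Lemma 6.** Let a word of a Morse position have at least three $U$'s and no local minimum of height $1$. Let $F_1,\dots,F_m$ ($m\ge0$) be the level spheres at the local minima of height $2$, from top to bottom, and let $R_0,\dots,R_m$ be the regions they cut. Let $u_i$ be the number of $U$'s in $R_i$, and put $x_0=u_0-2$ and $x_i=u_i$ for $i\ge1$. Then $x_i\ge1$ and
$$|w|\ \ge\ 4+\sum_{i=0}^m(7x_i-2). \tag{3}$$
Equality holds if and only if each excursion from height $2$ to height $2$ has heights $3,4,3,4,\dots,4,3,2$. In that case region $i$ contains $1$ peak if $x_i=1$ and $x_i-1$ peaks if $x_i\ge2$.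

*Proof.* As in the proof of Lemma 4, height $1$ occurs only after the first letter and before the last. The word begins $UU$. If the third letter were $D$, the height would be $1$ there; it is not a local minimum, so the next letter is $D$ and the word is $UUDD$, with only two $U$'s. So the word begins $UUU$, and by symmetry it ends $DDD$. The two initial and the two final letters contribute $1+2+1+0=4$. The rest goes from height $2$ to height $2$ through heights at least $2$. A return to height $2$ in its interior is a $D$ from $3$ followed by a $U$, hence a local minimum of height $2$, and all of these arise so. The rest is therefore a concatenation of $m+1$ excursions from $2$ to $2$ with interior heights at least $3$. The $i$-th has $x_i\ge1$ letters $U$ and as many $D$. Its heights after odd-numbered letters are odd, so at least $3$; after even-numbered letters they are even, so at least $4$, except the last, which is $2$. The sum is at least $3x_i+4(x_i-1)+2=7x_i-2$, with equality exactly for $3,4,3,4,\dots,3,2$.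

In the equality case the excursion is $UD$ if $x_i=1$, with one peak. If $x_i\ge2$ it is $UU$, then $x_i-2$ times $DU$, then $DD$, with $x_i-1$ peaks. The initial $UU$ of the word joins the first peak of $R_0$. Each excursion ends with $D$ and the next begins with $U$, so peaks in different regions are different. $\square$

In the equality case the number of peaks is thus $\sum x_i-\#\{i:x_i\ge2\}$. The words of Section 2 are the lists $(x_0,x_1)=(3,1)$ and $(2,2)$.

It is instructive to see what (3) gives with a bound on the number of $U$'s alone. If there are at least ten $U$'s, then $\sum x_i\ge8$. As $m+1\le\sum x_i$, (3) gives $|w|\ge4+5\cdot8=44$, and the word $UU(UD)^8DD$ attains $44$. It has seven local minima of height $2$. To push the bound from $44$ to $50$ we must bound the number of regions $R_i$. This is what the incompressible tori of Lemma 5 are for.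

## 7. Counting colorings by transpositions

**Definition 9 (coloring).** Let $X$ be a region of $S^3$. A *coloring* of $(X,J\cap X)$ is a homomorphism $\pi_1(X\smallsetminus J)\to S_3$ sending meridians to transpositions.

For a knot with a diagram this is the same as a Fox $3$-coloring: elements of $\mathbb F_3$ on the strands, with $2\cdot(\text{over})$ equal to the sum of the two understrands at each crossing. The trefoil has nine: any two strands may be colored freely, and the third color follows.

When $X$ is a ball with holes (a simply connected region), $H_1(X\smallsetminus J)$ is generated by meridians. So there is a unique homomorphism $\pi_1(X\smallsetminus J)\to\mathbb Z/2$ sending all meridians to $1$. Its kernel is the *even subgroup*. It is $\pi_1$ of the unbranched double cover, and killing in it the conjugates of squares of meridians gives $\pi_1$ of the branched double cover $\widetilde X$. A coloring maps the even subgroup to $A_3\cong\mathbb Z/3$ and kills squares of meridians, so on the even subgroup it factors through $H_1(\widetilde X)$.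

**Lemma 7.** Let $J$ be in Morse position, and let $q(t)$ be the number of restrictions of colorings of $J$ to the part above level $t$.

(i) Passing a maximum multiplies $q$ by at most $3$. Passing a minimum does not increase it.

(ii) If the double branched cover of a region $R$ between level spheres $F$ (top) and $F'$ (bottom), each of height $2$, is $T^2\times I$, then $q$ does not increase from $F$ to $F'$.

*Proof.* (i) Passing a maximum adds to the group of the part above one free generator, a meridian, which has three possible values. At a minimum the old group surjects onto the new one, so the restriction to the larger part is determined by the restriction to the smaller part.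

(ii) Take the base point in $F\smallsetminus J$. Let two colorings of $R$ agree on $\pi_1(F\smallsetminus J)$. On the even subgroup of $\pi_1(R\smallsetminus J)$ each factors through $H_1(\widetilde R)$. As $\widetilde R\cong T^2\times I$ with $\widetilde F$ a boundary component, $H_1(\widetilde F)\to H_1(\widetilde R)$ is an isomorphism. The induced maps agree on $H_1(\widetilde F)$, hence on $H_1(\widetilde R)$. So the colorings agree on the even subgroup, and they agree on a meridian in $F$; these generate. So they agree on $R$. By van Kampen's theorem a coloring above $F'$ is determined by its restrictions above $F$ and to $R$, hence by its restriction above $F$. $\square$

For the trefoil with word $UUDD$ the values of $q$ are $1,3,9,9,9$.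

**Lemma 8.** $K$ has at least $3^{10}$ colorings.

*Proof.* Choose arbitrary $c_v\in\mathbb F_3$, one for each vertex, and give all of $\partial\delta_v$ outside the columns the color $c_v$. We must check that this extends over the columns. One half twist takes the pair of colors $(\alpha,\beta)$, read by position, to $(\beta,2\beta-\alpha)$ or, for the other handedness, to $(2\alpha-\beta,\alpha)$. The difference $\beta-\alpha$ is preserved and both entries change by $\pm(\beta-\alpha)$. So after $t$ half twists the colors are
$$\bigl(\alpha+t(\beta-\alpha),\ \beta+t(\beta-\alpha)\bigr)$$
up to the sign of $t$. As $3\mid t_e$ for every edge, a column of $K$ with colors $(c_u,c_v)$ at one end has $(c_u,c_v)$ at the other, and the colors match. Every $\partial\delta_v$ has an arc outside the columns, so different choices give different colorings. $\square$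

We call these the *vertex colorings*.

## 8. Two positions of $K$ with $|w|=50$

**Lemma 9.** Consider a sequence of lists of vertices of $G$, starting and ending with the empty list, in which each step inserts or deletes one vertex and each vertex is inserted once and deleted once. Suppose each edge of $G$ has its two ends adjacent in some list, and each vertex is at some moment first or last in its list. Then $K$ has a Morse position whose word is given by insertions $U$ and deletions $D$; the height after a step is the length of the list.

*Proof.* **Step 1: draw the link.** Realize the vertices as disjoint discs in a vertical plane $\Pi$: the cross-section of the discs at a given height is the current list from left to right, a disc's top is its insertion, its bottom its deletion. For each edge, at a height where a list holds in which its ends are adjacent, draw the edge as a horizontal segment between the two discs (different edges at different heights) and put its column there. The column's axis is perpendicular to the edge, so it is vertical, and the column is a monotone braid. Each disc boundary has one maximum and one minimum. So this is a Morse position, with the stated word, of $L(\Gamma,t)$, where $\Gamma\subset\Pi\cup\infty$ is some embedding of the abstract graph $G$. (For a single edge $uv$ with $t=3$, the lists $[u],[u,v],[v],[\,]$ give the trefoil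 with word $UUDD$.)

**Step 2: identify the embedding.** We must show that $\Gamma$ is the decagon embedding. When a vertex is first or last in its list, a horizontal ray from its disc to infinity misses all other discs and, at a suitable height, all edges. So all vertices lie on one face of $\Gamma$. As $G$ is $2$-connected, that face is bounded by a cycle, and this cycle is Hamiltonian. It contains no chord $uv$: if it did, removing $u,v$ from the cycle would leave a path through all other vertices, while $G\smallsetminus\{u,v\}$ is disconnected. So the cycle is the boundary decagon, and the chords lie, without crossings, in the complementary disc. Hence $(S^2,\Gamma)\cong(S^2,G)$ respecting labels, and by the remark after Definition 6 the link is $K$. $\square$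

**Position $P_1$** (heights in parentheses):
$[a'](1)$, $[a',a](2)$, $[y,a',a](3)$, $[y,a](2)$, $[y,a,x](3)$, $[y,x](2)$, $[y,x,s](3)$, $[y,x,s,w](4)$, $[y,x,w](3)$, $[y,x,z,w](4)$, $[y,z,w](3)$, $[y,z,r,w](4)$, $[y,z,r](3)$, $[y,z](2)$, $[y,b,z](3)$, $[b,z](2)$, $[b,b',z](3)$, $[b',z](2)$, $[z](1)$, $[\,](0)$.

The edges occur as follows: $aa'$ at $[a',a]$; $ya'$ at $[y,a',a]$; $ya$ at $[y,a]$; $ax$ at $[y,a,x]$; $xy$ at $[y,x]$; $xs$ at $[y,x,s]$; $sw$ at $[y,x,s,w]$; $xw$ at $[y,x,w]$; $xz,zw$ at $[y,x,z,w]$; $yz$ at $[y,z,w]$; $zr,rw$ at $[y,z,r,w]$; $yb,bz$ at $[y,b,z]$; $bb',b'z$ at $[b,b',z]$. These are all $17$ edges. First or last: $a'$ in $[a']$; $a$ in $[a',a]$; $y,x$ in $[y,x]$; $s$ in $[y,x,s]$; $w$ in $[y,x,w]$; $r$ in $[y,z,r]$; $z$ in $[y,z]$; $b$ in $[b,z]$; $b'$ in $[b',z]$. The heights sum to $50$. The peaks have heights $3,3,4,4,4,3,3$, so there are seven peaks.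

**Position $P_2$:**
$[a'](1)$, $[a',a](2)$, $[y,a',a](3)$, $[y,a](2)$, $[y,a,x](3)$, $[y,x](2)$, $[y,z,x](3)$, $[y,b,z,x](4)$, $[b,z,x](3)$, $[b,b',z,x](4)$, $[b',z,x](3)$, $[z,x](2)$, $[z,w,x](3)$, $[z,w,s,x](4)$, $[z,w,s](3)$, $[z,w](2)$, $[z,r,w](3)$, $[z,r](2)$, $[z](1)$, $[\,](0)$.

Edges: $aa',ya',ya,ax,xy$ as before; $yz,zx$ at $[y,z,x]$; $yb,bz$ at $[y,b,z,x]$; $bb',b'z$ at $[b,b',z,x]$; $zw,wx$ at $[z,w,x]$; $ws,sx$ at $[z,w,s,x]$; $zr,rw$ at $[z,r,w]$. Again all $17$ occur. First or last: $a',a,y,x$ as before; $b$ in $[b,z,x]$; $b'$ in $[b',z,x]$; $z$ in $[z,x]$; $s$ in $[z,w,s]$; $w$ in $[z,w]$; $r$ in $[z,r]$. The heights sum to $50$. The peaks have heights $3,3,4,4,4,3$, so there are six peaks.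

In the notation of Lemma 6 the lists $(x_0,\dots,x_4)$ are $(1,1,4,1,1)$ for $P_1$ and $(1,1,3,2,1)$ for $P_2$. What remains is to show that $50$ is minimal and that nothing but six or seven peaks can occur.

## 9. The double branched cover of $K$ as a tree of Seifert pieces

Let $M$ be the double cover of $S^3$ branched along $K$. We use these textbook facts about compact orientable $3$-manifolds.

1. A Seifert fibered manifold with nonempty boundary is irreducible.
2. An irreducible manifold with a compressible torus boundary component is a solid torus.
3. If irreducible manifolds are glued along incompressible boundary tori, the result is irreducible and the tori are incompressible in it.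
4. Incompressible tori in $T^2\times I$ are isotopic to levels.
5. In an irreducible manifold with incompressible torus boundary, an incompressible annulus is boundary-parallel or boundary-incompressible.
6. In an irreducible Seifert fibered manifold, an incompressible and boundary-incompressible annulus that is not boundary-parallel, or an incompressible torus, is isotopic to a *vertical* surface (a union of fibers) or a *horizontal* one (transverse to all fibers, hence meeting every fiber and covering the base orbifold) (Waldhausen; Jaco, *Lectures on Three-Manifold Topology*, Thm VI.34).

**Lemma 10.** $M=\bigcup_\Delta N_\Delta$ over the eight triangles $\Delta$ of $G$, glued along tori $T_d$, one for each chord $d$, with dual graph $T$. Each $N_\Delta$ is Seifert fibered over a sphere with three *special items*, one for each side of $\Delta$: a boundary component for a chord side, a cone point of order $t_e\ge3$ for a boundary side $e$. Moreover, the orbifold Euler characteristic of the base is negative, $N_\Delta$ is irreducible with incompressible boundary and is neither a solid torus nor $T^2\times I$, and the fibers of the two sides of each $T_d$ have nonzero intersection number on $T_d$. The torus $T_d$ is isotopic to the preimage of a sphere meeting $K$ in four points, described in Step 1.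

**Step 1: cut $S^3$ along spheres adapted to the triangles.** For each triangle $\Delta$ and each side $e=uv$ of $\Delta$ we want a simple closed curve $\gamma^\Delta_e\subset S^2$ crossing in cyclic order $\delta_u$, the face $\Delta$, $\delta_v$, the outer face, each in one arc. Such a curve meets $\partial\delta_u\cup\partial\delta_v$ in four points and avoids the columns. If $e$ is a boundary edge, $\gamma_e^\Delta$ shall enclose just the column of $e$. If $e$ is a chord, it shall run parallel to $e$ on the $\Delta$-side and separate the column of $e$, and everything beyond $e$, from the third vertex of $\Delta$.

The $24$ curves can be taken disjoint. The boundary decagon is a circle $C\subset S^2$ bounding a disc that contains the chords and a disc on the outer side; take the vertex discs symmetric under a reflection of $S^2$ in $C$. For each pair $(\Delta,e)$ draw in the inner disc an arc starting on $C\cap\delta_u$, leaving $\delta_u$ into $\Delta$, running along $e$ on the $\Delta$-side, and entering $\delta_v$ to end on $C\cap\delta_v$. At each vertex draw the arcs in the order of the sectors around it; then they are disjoint. Adding the mirror images gives the curves.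

In each of the two balls bounded by $S^2$ choose disjoint properly embedded discs bounded by the curves. They give disjoint spheres $S^\Delta_e$ with $S^\Delta_e\cap S^2=\gamma^\Delta_e$; since columns are very close to $S^2$ and away from the curves, each sphere meets $K$ in exactly four points. The spheres cut $S^3$ into

- $E_\Delta$, one for each triangle, bounded by the three spheres of $\Delta$;
- balls $\beta_e$, one for each boundary edge, containing its column;
- regions $Q_d$, one for each chord $d=\Delta\cap\Delta'$, between $S^\Delta_d$ and $S^{\Delta'}_d$, containing the column of $d$.

Each piece is a ball with holes. So, as noted in Section 7, its preimage in $M$ is the unique double cover branched along all of $K$ in the piece, and we can compute it piece by piece.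

**Step 2: the cover of $E_\Delta$ is (pair of pants)$\times S^1$.** The surface $W=E_\Delta\cap S^2$ is a sphere with three holes. It consists of a hexagon in the face $\Delta$, a hexagon in the outer face, and three bands $\delta_u\cap E_\Delta$, $u$ a vertex of $\Delta$. The set $K\cap E_\Delta$ consists of the six long sides of these bands, where they meet the hexagons. $E_\Delta$ is two balls glued along $W$.

Here is the model. Let $P$ be a pair of pants with a reflection $\rho$ fixing three arcs, and let $H=P/\rho$, a hexagon whose sides are alternately mirror sides and halves of boundary circles. Let $\iota=\rho\times(\text{complex conjugation})$ on $P\times S^1$. Then
$$(P\times S^1)/\iota=H\times S^1\big/\bigl((m,\theta)\sim(m,-\theta)\text{ for }m\text{ in a mirror side}\bigr).$$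
This is the union of the two balls $H\times[0,\pi]$ and $H\times[-\pi,0]$, glued along $H\times\{0\}\cup H\times\{\pi\}\cup(\text{mirror sides})\times[0,\pi]$, that is, along two hexagons and three bands. The branch set is $(\text{mirror sides})\times\{0,\pi\}$, the six long sides of the bands. A homeomorphism of $W$ onto this surface, respecting hexagons and bands, extends over the boundary discs and then over the balls. So $(E_\Delta,K\cap E_\Delta)\cong(P\times S^1)/\iota$, and the cover of $E_\Delta$ is $P\times S^1$.

On the boundary torus over $S^\Delta_e$ we record two curves. Let $\zeta=\delta_u\cap S^\Delta_e$, an arc (either end $u$ of $e$). In the model it is $\{p\}\times[0,\pi]$ with $p$ an end of a mirror side, so its preimage $\tilde\zeta=\{p\}\times S^1$ is a fiber. Let $\omega$ be the arc of $\gamma^\Delta_e$ in the face $\Delta$. In the model it is half a boundary circle times $\{0\}$, so its preimage $\tilde\omega$ is a section $\partial_eP\times\{1\}$. The curves $\tilde\zeta,\tilde\omega$ meet once.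

**Step 3: a boundary edge creates an exceptional fiber.** Consider $\beta_e$. Without twists, each strand together with the corresponding arc $\zeta$ bounds a half-disc $\delta_u\cap\beta_e$. Its preimage is a disc with boundary $\tilde\zeta$, so the cover of $\beta_e$ would be a solid torus with meridian $\tilde\zeta$. The actual column is obtained by $t_e$ half twists along $\omega$, which joins the two endpoints of the strands in the face $\Delta$. A half twist along $\omega$ lifts to a Dehn twist along $\tilde\omega$. So the cover is a solid torus with meridian $\tilde\zeta\pm t_e\tilde\omega$. It meets the fiber $\tilde\zeta$ in $t_e\ge3$ points algebraically, so filling it in creates an exceptional fiber of order $t_e$.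

**Step 4: a chord glues two pieces with different fibers.** $K\cap Q_d$ consists of four strings running from $S_d^\Delta$ to $S_d^{\Delta'}$: the sides of $\delta_u$ and $\delta_v$ along the outer face, and the two strings of the column. This is a braid in $S^2\times I$, so its cover is $T^2\times I$. Without twists, $\zeta$ on one end corresponds to $\zeta$ on the other via the rectangle $\delta_u\cap Q_d$, whose preimage is an annulus. With the $t_d$ half twists along $\omega$, the fibers from the two sides become $\tilde\zeta$ and $\tilde\zeta\pm t_d\tilde\omega$, with intersection number $\pm t_d=\pm6\ne0$. Let $T_d$ be a torus level in this product; it is isotopic to the preimages of $S^\Delta_d$ and of $S^{\Delta'}_d$.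

**Step 5: properties of $N_\Delta$.** Let $N_\Delta$ be the cover of $E_\Delta$ with the solid tori of its boundary sides (and the collars from the $Q_d$). Every triangle has at most two boundary sides, so at least one item is a boundary component. The orbifold Euler characteristic of the base is $-1+\sum1/t_e\le-1+\frac23=-\frac13<0$, the sum being over the boundary sides. $N_\Delta$ is irreducible by Fact 1. $\pi_1(N_\Delta)$ surjects onto the orbifold group of the base, which is generated by loops around the three items with product $1$. Eliminating the loop around a boundary component leaves a free product of two nontrivial cyclic groups, which is nonabelian. So $N_\Delta$ is neither a solid torus nor $T^2\times I$, and by Fact 2 its boundary is incompressible. $\square$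

**Lemma 11.** (i) $M$ is irreducible and $K$ is prime.

(ii) Any finite family $\mathcal F$ of disjoint incompressible tori in $M$ is isotopic to a family of parallel copies of the $T_d$.

(iii) If the dual graph of $\mathcal F$ in $M$ is a path, at most five components of $M\smallsetminus\mathcal F$ are not (open) $T^2\times I$. If there are exactly five, the chords $d$ used are the four edges of a path of length $4$ in $T$, in order.

*Proof of (i).* By Lemma 10 and Fact 3, $M$ is irreducible and the $T_d$ are incompressible. So $M\ne S^3$ and $K$ is nontrivial. If $K$ were composite, $M$ would be a nontrivial connected sum, because double branched covers of nontrivial knots are not $S^3$ (Waldhausen, Topology 8 (1969)); this contradicts irreducibility.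

*Proof of (ii).* Isotope $\mathcal F$ to be transverse to $\bigcup T_d$ with the fewest intersection curves.

**Step 1: no curve is inessential.** By incompressibility an intersection curve is inessential in its $T_d$ if and only if it is inessential in its torus $F\in\mathcal F$, since both say that it is null-homotopic in $M$. If there are such curves, choose an innermost one in its $T_d$; it bounds a disc $D\subset T_d$ with $\operatorname{int}D\cap\mathcal F=\emptyset$. Let $D'\subset F$ be the disc with the same boundary. The sphere $D\cup D'$ bounds a ball in $M$. No torus of $\mathcal F$ lies in a ball, so the ball contains no other member of $\mathcal F$ and does not contain $F\smallsetminus D'$. Pushing $D'$ across the ball to a copy of $D$ just off $T_d$ lowers the number of curves, a contradiction.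

**Step 2: no curve is essential.** We show that an essential intersection curve would be a fiber from both sides. If there are intersections, each component of $\mathcal F\cap N_\Delta$ with boundary is an incompressible annulus $A$. Suppose $A$ is parallel in $N_\Delta$ to an annulus $A'\subset T_d$. Then pushing $A'\subset T_d$ across the parallelism region, just beyond $A$, is an isotopy of $T_d$ that removes $\partial A$ and all curves in $\operatorname{int}A'$ from $T_d\cap\mathcal F$ and creates none. Undoing this isotopy by an ambient isotopy of $M$ that carries $\mathcal F$ along, we get fewer curves, a contradiction. So $A$ is not boundary-parallel; by Fact 5 it is boundary-incompressible, and by Fact 6 it is isotopic to a vertical or a horizontal surface. A horizontal annulus would be an orbifold cover of the base, so that $\chi^{\rm orb}$ of the base would be $0$, contrary to Lemma 10. So $A$ is vertical up to isotopy and $\partial A$ is isotopic to fibers. This holds on both sides of $T_d$, so an intersection curve on $T_d$ is isotopic to the fibers of both sides. That contradicts Lemma 10.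

**Step 3: each torus is parallel to a unique $T_d$.** Now each $F\in\mathcal F$ lies in some $N_\Delta$. Horizontal surfaces meet $\partial N_\Delta$, so by Fact 6 $F$ is isotopic in $N_\Delta$ to a vertical torus, lying over a simple closed curve that divides the three special items $3|0$ or $2|1$. If one side of the curve is a disc with at most one cone point, $F$ bounds a solid torus and is compressible. Hence one side is an annulus around a boundary component, and $F$ cuts off a product region $W_F\cong T^2\times I$ between $F$ and some $T_d\subset\partial N_\Delta$. This $T_d$ is unique: otherwise both sides of $F$ in $N_\Delta$ would be products and $N_\Delta\cong T^2\times I$.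

**Step 4: straighten all tori simultaneously.** Let $F,F'\in\mathcal F$ lie in $N_\Delta$. If they are parallel to the same $T_d$, the regions $W_F,W_{F'}$ are nested: if $F'\not\subset W_F$, then $W_F$ is connected, contains $T_d$ and misses $F'$, so $W_F\subset W_{F'}$. If they are parallel to different $T_d,T_{d'}$, then $F'\not\subset W_F$: otherwise, by Fact 4, the incompressible torus $F'$ would be parallel to $T_d$ inside $W_F$, as well as to $T_{d'}$, contradicting Step 3. Symmetrically $F\not\subset W_{F'}$. Hence the connected set $W_F$ misses $F'$ and, containing $T_d\not\subset W_{F'}$, misses $W_{F'}$. So the outermost product regions for different boundary components are disjoint. Inside each of them the tori of $\mathcal F$ are incompressible tori in $T^2\times I$, hence simultaneously isotopic to levels (cut along one at a time). This proves (ii).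

*Proof of (iii).* Let $\mathcal D$ be the set of chords used. The complement of $\mathcal F$ consists of $|\mathcal D|+1$ components, together with product components between adjacent parallel copies. Keep one copy for each $d\in\mathcal D$. The dual graph is still a path, and it is $T$ with all edges outside $\mathcal D$ contracted. Let $d_1,\dots,d_k$ be the elements of $\mathcal D$ in order along it. The path in $T$ from the far end of $d_1$ to the far end of $d_k$ maps to a path between the two ends of the contracted graph, so it crosses all $d_i$, in order. The longest paths of $T$ have four edges, so $k\le4$, with equality only if the $d_i$ are the edges of a path of length $4$, in order. At most $k+1\le5$ components are not products, and five forces $k=4$. $\square$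

## 10. Exactly six or seven chains

We first record how the number of restrictions of colorings to a ball can be read in $M$.

**Lemma 12.** Let $X\subset S^3$ be a ball bounded by a sphere meeting $K$ in four points, with preimage $\widetilde X\subset M$. The number of restrictions to $X$ of colorings of $K$ is
$$3\cdot\#\operatorname{im}\bigl(H^1(M;\mathbb F_3)\to H^1(\widetilde X;\mathbb F_3)\bigr),$$
which depends only on the isotopy class of $\widetilde X$ in $M$.

*Proof.* Let $\mu_0$ be a meridian in $X$, with base point in $X$. A coloring $f$ gives the pair $(\varphi,f(\mu_0))$, where $\varphi\in H^1(M;\mathbb F_3)$ is induced by $f$ on the even subgroup, and it is determined by this pair because the even subgroup and $\mu_0$ generate.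

All pairs occur. The quotient of the knot group by the squares of meridians is $\pi_1(M)\rtimes\langle\mu_0\rangle$, with $\mu_0$ of order $2$. To define a homomorphism to $S_3$ by $\varphi$ on $\pi_1(M)$ and a transposition $g$ for $\mu_0$, we need $\varphi(\mu_0x\mu_0^{-1})=g\varphi(x)g^{-1}$. The right side is $-\varphi(x)$, since conjugation by a transposition inverts $A_3$. For the left side, $\mu_0$ acts on $H_1(M)$ by $\tau_*$, where $\tau$ is the covering involution. And $\tau_*=-1$, because $x+\tau_*x$ is the transfer of the image of $x$ in $H_1(S^3)=0$. Finally all meridians are conjugate to $\mu_0^{\pm1}$, so they go to transpositions.

The restriction of $f$ to $X$ is determined by, and determines, $\varphi|_{H_1(\widetilde X)}$ and $f(\mu_0)$. This gives the formula. An isotopy of $M$ acts trivially on $H_1(M)$, so isotopic $\widetilde X$ have the same image in $H_1(M)$ and the same number of restrictions of classes $\varphi$. $\square$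

*Proof of Theorem 1.* $K$ is prime by Lemma 11(i). Let $K$ be in thin position with word $w$; by Section 8, $|w|\le50$.

**Step 1: the lower bound $|w|\ge50$.** By Lemma 4 there is no local minimum of height $1$. By Lemmas 7(i) and 8 there are at least ten $U$'s. So Lemma 6 applies; we use its notation. By Lemma 5 the tori $\widetilde F_1,\dots,\widetilde F_m$ are incompressible. They cut $M$ into the connected pieces $\widetilde R_0,\dots,\widetilde R_m$, so their dual graph is a path. Call $R_i$ a *product* if $\widetilde R_i\cong T^2\times I$, and let $\nu$ be the number of non-products. By Lemma 11(iii), $\nu\le5$. $R_0$ and $R_m$ are non-products, since their covers have at most one boundary torus.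

The number $q$ of Lemma 7 starts at $1$ and ends at the number of colorings of $K$, and it does not increase over product regions. So $3^{10}\le3^{\sum u_i}$ with the sum over non-products. Since $R_0$ is among them, $\sum_{\text{non-products}}x_i\ge8$. Each product contributes $7x_i-2\ge5>0$ to (3), so
$$|w|\ \ge\ 4+7\cdot8-2\nu\ \ge\ 4+56-10=50. \tag{4}$$
With Section 8, the minimum of $|w|$ is $50$, so by Proposition 3 the Wirtinger width is $100$. $P_1$ and $P_2$ are thin, and by Proposition 3 their words are words of coloring sequences realizing Wirtinger width, with seven and six chains. This already answers the question.

**Step 2: what $|w|=50$ forces.** Equality holds throughout (4). So there are no product regions, $\nu=5$, $m=4$, $\sum x_i=8$, there are ten $U$'s, and equality holds in Lemma 6. By Lemma 7(i) and Lemma 8, $K$ has exactly $3^{10}$ colorings, so all of them are vertex colorings; every $U$ multiplies $q$ by exactly $3$, and no $D$ changes $q$. By Lemma 11 an isotopy of $M$ takes $\widetilde F_1,\dots,\widetilde F_4$ to $T_{d_1},\dots,T_{d_4}$, where $d_1,\dots,d_4$ are the edges, in order, of a path of length $4$ in $T$; each is used once, as there are no product components.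

**Step 3: $x_i$ is the number of triangles in the $i$-th component of $T\smallsetminus\{d_1,\dots,d_4\}$, $0\le i\le4$.** The purpose of this step is to show that the list $(x_i)$ is dictated by the tree. Fix $1\le i\le4$. The preimage of the ball above $F_i$ is isotopic in $M$ to the preimage of the ball bounded by $S^\Delta_{d_i}$ ($\Delta\supset d_i$) on the corresponding side. By Lemma 12 the value of $q$ at $F_i$ equals the number of restrictions of colorings of $K$ to the latter ball. Let $\mathcal T_i$ be the set of triangles on that side of $d_i$. In that ball the diagram consists of parts of the curves $\partial\delta_v$, $v$ a vertex of $\mathcal T_i$, and of columns between such discs; and every such $v$ has an arc of $\partial\delta_v$, of color $c_v$, in it. As all colorings are vertex colorings, the number of restrictions is $3^{|V(\mathcal T_i)|}$, where $V(\mathcal T_i)$ is the set of vertices of the triangles in $\mathcal T_i$. The triangles of $\mathcal T_i$ form a triangulated polygon, so $|V(\mathcal T_i)|=|\mathcal T_i|+2$. On the other hand, by Step 2 the value of $q$ at $F_i$ is $3^{u_0+\dots+u_{i-1}}=3^{x_0+\dots+x_{i-1}+2}$. Hence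
$$x_0+\dots+x_{i-1}=|\mathcal T_i|\qquad(1\le i\le4),$$
and $\sum_ix_i=8$ is the total number of triangles. Since $\mathcal T_i$ is the union of the first $i$ components of $T\smallsetminus\{d_1,\dots,d_4\}$, taking differences gives the statement.

**Step 4: count peaks along the longest paths.** A path of length $4$ in $T$ joins $yaa'$ to $zbb'$, or joins one of $yaa',zbb'$ to one of $zwr,xws$. In the first case the center $xyz$ keeps the arm $zxw,zwr,xws$, and the numbers of triangles in the five components are $(1,1,4,1,1)$. In the other cases $xyz$ keeps the unused arm of two triangles and $zxw$ keeps one leaf, and the numbers are $(1,1,3,2,1)$ up to reversal. By the equality case of Lemma 6 the numbers of peaks are $1+1+3+1+1=7$ and $1+1+2+1+1=6$. So thin positions of $K$ have six or seven peaks, and both occur. With Proposition 3, the set of chain numbers is exactly $\{6,7\}$. $\square$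

## 11. Connected sums of copies of $K$

Let $K^j$ be the connected sum of $j$ copies of the oriented knot $K$. By (1), stacking $j$ positions with $|w|=50$ gives a position of $K^j$ with $|w|=50j-(j-1)=49j+1$. To show that every thin position is such a stack, we need to know that it is expensive to avoid local minima of height $1$.

**Lemma 13.** Let $J=K^j$, $j\ge1$, be in thin position with no local minimum of height $1$. Then $|w|\ge55j-5$.

*Proof.* **Step 1: reduce to a bound on the number of non-product regions.** $M_J$ is the connected sum of $j$ copies of $M$. By conjugation, the number of colorings of a knot with a prescribed value on one meridian is a third of all its colorings. A coloring of a connected sum amounts to colorings of the summands that agree on a common meridian. So $J$ has at least $3^{10j-(j-1)}=3^{9j+1}$ colorings, and by Lemma 7(i) there are at least $9j+1\ge10$ letters $U$. By Lemma 5 the tori $\widetilde F_1,\dots,\widetilde F_m$ of Lemma 6 are incompressible. Let $\nu$ be the number of regions whose cover is not $T^2\times I$; these include $R_0$ and $R_m$. As in Section 10, $3^{9j+1}\le3^{\sum u_i}$ over the non-products, so $\sum_{\text{non-products}}x_i\ge9j-1$ and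
$$|w|\ge4+7(9j-1)-2\nu=63j-3-2\nu. \tag{5}$$
It suffices to show $\nu\le4j+1$. If $m=0$, then $\nu=1$. Let $m\ge1$.

**Step 2: decompose $M_J$ along spheres inside the regions.** The issue is that $M_J$ is no longer irreducible, so Lemma 11 cannot be applied directly. Decompose each $\widetilde R_i$ into primes along spheres. $H_1(M_J)$ is finite, so every sphere in $M_J$ separates; hence there are no $S^2\times S^1$ summands, and all prime summands are irreducible. Call $R_i$ ($0<i<m$) *split* if the two boundary tori of $\widetilde R_i$ lie in different prime summands, and let $S-1$ be the number of split regions. Cut $M_J$ along all the decomposing spheres and cap off with balls. This exhibits $M_J$ as the connected sum of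

- the closed prime summands of the $\widetilde R_i$, and
- closed manifolds $Y_1,\dots,Y_S$, each a linear chain of irreducible prime summands with boundary (its *pieces*), glued along one or more of the $\widetilde F_i$.

Indeed $R_0$ and $R_m$ contribute one piece with one boundary torus each, an unsplit $R_i$ contributes one piece with two boundary tori, and a split $R_i$ contributes two pieces with one each. So the chain is broken exactly at the $S-1$ split regions.

**Step 3: identify the summands.** A compressing disc for a boundary torus of a piece could be moved off the capping balls and would compress some $\widetilde F_i$ in $M_J$. So boundary tori of pieces are incompressible. By Fact 3 each $Y_s$ is irreducible and contains an incompressible torus, whence $Y_s\ne S^3$. By uniqueness of prime decomposition (Kneser, Milnor), each $Y_s$ and each of the closed prime summands is homeomorphic to $M$, and their total number is $j$. In particular $S\le j$ and there are $j-S$ closed prime summands. By Lemma 11(iii), applied to $Y_s\cong M$, at most five of the pieces of $Y_s$ are not $T^2\times I$; the two end pieces, having one boundary torus, are among these.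

**Step 4: count non-product regions.** A region with non-product cover is of one of two kinds.

- It contains a non-product piece of some $Y_s$. There are at most $5S$ such pieces, and each of the $S-1$ split regions contains two of them (end pieces of consecutive chains). So there are at most $5S-(S-1)=4S+1$ regions of this kind. $R_0$, $R_m$ and all split regions are of this kind.
- It is unsplit, its piece is $T^2\times I$, and it has a closed prime summand, since otherwise its cover would be $T^2\times I$. There are at most $j-S$ such regions.

So $\nu\le4S+1+j-S=3S+j+1\le4j+1$, and (5) gives $|w|\ge63j-3-8j-2=55j-5$. $\square$

*Proof of Theorem 2.* **Step 1: every thin position of $K^j$ is a stack of thin positions of $K$.** Let $K^j$ be in thin position, and cut along all level spheres at local minima of height $1$. By Lemma 4 and unique factorization (Schubert), $K^j$ is a stack of thin positions of knots $J_1,\dots,J_s$ ($s\ge1$) without local minima of height $1$, where $J_k$ is a sum of $j_k\ge1$ copies of $K$ and $\sum j_k=j$. Also $|w|=\sum|w_k|-(s-1)$. If $j_k\ge2$, Lemma 13 gives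
$$|w_k|\ge55j_k-5>49j_k+1,$$
because $6j_k>6$. This contradicts thinness, since $J_k=K^{j_k}$ has a stacked position with $|\cdot|=49j_k+1$. So all $j_k=1$ and $s=j$. Hence $|w|=50j-(j-1)=49j+1$, and by Proposition 3 the Wirtinger width of $K^j$ is $2(49j+1)$.

**Step 2: peaks add.** Words of thin positions of $K$ begin with $UU$ and end with $DD$. In a stack, the upper word without its last $D$ still ends with $D$, and the lower word without its first $U$ still begins with $U$ and has the same number of peaks. So the number of peaks of a stack is the sum of the numbers of peaks. By Theorem 1 the number of peaks of a thin position of $K^j$ is a sum of $j$ numbers from $\{6,7\}$. Every such sum occurs: stacking copies of $P_1$ and $P_2$ gives positions with $|w|=49j+1$, which are thin by Step 1. With Proposition 3, the set of chain numbers is exactly $\{6j,6j+1,\dots,7j\}$. $\square$
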